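\title{Coformality of Davis--Januszkiewicz spaces and moment-angle complexes of flag complexes over an arbitrary ring}

\begin{abstract}
Let $\mathcal{K}$ be a flag simplicial complex without ghost vertices and $\mathbf{k}$ a commutative ring with unit. We prove that the Davis--Januszkiewicz space $\mathrm{DJ}(\mathcal{K})$ and the moment-angle complex $\mathcal{Z}_{\mathcal{K}}$ are coformal over $\mathbf{k}$: the chain algebra of the loop space is quasi-isomorphic to its homology. The loop space of $\mathrm{DJ}(\mathcal{K})$ is modeled by a graph product of simplicial circles, in whose normalized chains the relations of the loop homology algebra hold strictly; coformality then passes to $\mathcal{Z}_{\mathcal{K}}$ through a multiplicative cobar construction. The same proof covers the Borel constructions of coordinate subtori. Conversely, for $\mathbf{k}\neq 0$, coformality of $\mathrm{DJ}(\mathcal{K})$ over $\mathbf{k}$ forces $\mathcal{K}$ to be flag.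
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathcal{K}$ be a simplicial complex on $[m]=\{1,\dots,m\}$, that is, a family of subsets of $[m]$ that contains $\emptyset$ and is closed under passing to subsets. An element $i\in[m]$ with $\{i\}\notin\mathcal{K}$ is a \emph{ghost vertex}; unless the contrary is said, our complexes have no ghost vertices. The complex $\mathcal{K}$ is \emph{flag} if every set of vertices that are pairwise joined by edges of $\mathcal{K}$ is a simplex of $\mathcal{K}$. A flag complex is thus determined by its graph.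

For a pair of spaces $(X,A)$ the \emph{polyhedral product} is
\[
(X,A)^{\mathcal{K}}=\bigcup_{\sigma\in\mathcal{K}}\ \prod_{i=1}^m Y_i\ \subseteq X^{m},
\qquad Y_i=\begin{cases}X,& i\in\sigma,\\ A,& i\notin\sigma.\end{cases}
\]
The \emph{moment-angle complex} is $\mathcal{Z}_{\mathcal{K}}=(D^2,S^1)^{\mathcal{K}}$. The torus $\mathbb{T}^m=(S^1)^m$ acts on it coordinatewise, and the \emph{Davis--Januszkiewicz space} is the Borel construction $\mathrm{DJ}(\mathcal{K})=\mathrm{E}\mathbb{T}^m\times_{\mathbb{T}^m}\mathcal{Z}_{\mathcal{K}}$. It is homotopy equivalent to $(\mathbb{C}P^\infty,*)^{\mathcal{K}}$, and there is a fibration $\mathcal{Z}_{\mathcal{K}}\to\mathrm{DJ}(\mathcal{K})\to \mathrm{B}\mathbb{T}^m$. Both spaces are simply connected (Lemma~\ref{lem:hofib}); a ghost vertex would split off a factor $S^1$ from $\mathcal{Z}_{\mathcal{K}}$.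

Let $\mathbf{k}$ be a commutative ring with unit and $X$ a simply connected space. The Moore loop space $\Omega X$ consists of the loops $[0,\ell]\to X$ of all lengths $\ell\ge0$; concatenation makes it a topological monoid. Hence the singular chain complex $C_*(\Omega X;\mathbf{k})$ is a differential graded algebra (dga), whose homology is the Pontryagin algebra $H_*(\Omega X;\mathbf{k})$. The space $X$ is \emph{coformal over $\mathbf{k}$} if $C_*(\Omega X;\mathbf{k})$ is joined to $H_*(\Omega X;\mathbf{k})$, with zero differential, by a zigzag of quasi-isomorphisms of dgas. Over $\mathbb{Q}$ this agrees with the classical notion of coformality. For a coformal space, everything that can be read off the dga $C_*(\Omega X;\mathbf{k})$ up to quasi-isomorphism can be read off the Pontryagin algebra $H$; for instance $H_*(X;\mathbf{k})\cong\operatorname{Tor}^{H}(\mathbf{k},\mathbf{k})$ (Proposition~\ref{prop:tor}).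

There is one situation in which coformality costs nothing. If the Pontryagin algebra is a free associative algebra, choose a cycle for each generator; this defines a dga map $H_*(\Omega X;\mathbf{k})\to C_*(\Omega X;\mathbf{k})$ inducing the identity on homology. By the standard computation, $H_*(\Omega S^{n+1};\mathbf{k})$ is the free algebra $T(w)$ with $|w|=n$, so spheres of dimension at least $2$ are coformal over every ring. The difficulty begins with relations: cycles representing the generators satisfy the relations only up to boundaries.

The first examples are the following.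
\begin{itemize}
\item If $\mathcal{K}$ is the full simplex, then $\mathcal{Z}_{\mathcal{K}}=(D^2)^m$ is contractible and $\Omega\mathrm{DJ}(\mathcal{K})\simeq\mathbb{T}^m$.
\item If $\mathcal{K}$ consists of two points, then $\mathcal{Z}_{\mathcal{K}}=\partial(D^2\times D^2)=S^3$ and $\mathrm{DJ}(\mathcal{K})\simeq\mathbb{C}P^\infty\vee\mathbb{C}P^\infty$.
\item If $\mathcal{K}$ is the boundary of a square, the join of two copies of the previous complex, then $\mathcal{Z}_{\mathcal{K}}=S^3\times S^3$. Its loop homology $T(w)\otimes T(w')$ is commutative with two generators of degree $2$, hence not free when $\mathbf{k}\ne0$.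
\item If $\mathcal{K}=\partial\Delta^2$, the smallest complex that is not flag, then $\mathcal{Z}_{\mathcal{K}}=\partial\big((D^2)^3\big)=S^5$. The generator of $H_4(\Omega S^5;\mathbf{k})$ gives an indecomposable class of degree $4$ in the loop homology of $\mathrm{DJ}(\mathcal{K})$. Were $\mathrm{DJ}(\mathcal{K})$ coformal, this class would survive to $H_5(\mathrm{DJ}(\mathcal{K});\mathbf{k})$, which is zero; see Section~\ref{sec:converse}.
\end{itemize}
In $(\mathbb{C}P^\infty,*)^{\mathcal{K}}$ each vertex contributes a circle $\Omega\mathbb{C}P^\infty\simeq S^1$ to the loop space, and each edge contributes a product $\mathbb{C}P^\infty\times\mathbb{C}P^\infty$, in which the two circles commute. For a flag complex the edges are all the data. One therefore guesses that $\Omega\mathrm{DJ}(\mathcal{K})$ is the group generated by $m$ circles subject to commutation along the edges, a description in which no ground ring appears. Over $\mathbb{Q}$ it is known that $\mathrm{DJ}(\mathcal{K})$ is coformal if and only if $\mathcal{K}$ is flag, and that $\mathcal{Z}_{\mathcal{K}}$ is coformal if $\mathcal{K}$ is flag.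 The following conjecture is posed in \cite{Vylegzhanin}.
\begin{quote}
\emph{Let $\mathcal{K}$ be a flag simplicial complex without ghost vertices. Then $\mathrm{DJ}(\mathcal{K})$ and $\mathcal{Z}_{\mathcal{K}}$ are coformal over any commutative ring with unit.}
\end{quote}
We prove it.

\subsection{Results}

Let $A=A_{\mathcal{K}}$ be the graded $\mathbf{k}$-algebra generated by $u_1,\dots,u_m$ of degree $1$ with relations
\begin{equation}\label{eq:relations}
u_i^2=0,\qquad u_iu_j+u_ju_i=0\quad(\{i,j\}\in\mathcal{K},\ i\ne j).
\end{equation}
Tensor products of graded algebras carry the sign rule $(x\otimes y)(x'\otimes y')=(-1)^{|y||x'|}xx'\otimes yy'$. Make the free algebra on the $u_i$ a bialgebra by $\Delta u_i=u_i\otimes1+1\otimes u_i$. In $\Delta(u_iu_j)=u_iu_j\otimes1+u_i\otimes u_j-u_j\otimes u_i+1\otimes u_iu_j$ the middle terms cancel for $i=j$ and are antisymmetric in $i,j$, so $u_i^2$ and $u_iu_j+u_ju_i$ are primitive. Hence $A$ is a graded bialgebra with primitive generators. For the full simplex it is the exterior bialgebra $\Lambda=\Lambda[u_1,\dots,u_m]$. Let $\pi:A\to\Lambda$ be the map $u_i\mapsto u_i$,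 let $\rho=(\mathrm{id}\otimes\pi)\Delta:A\to A\otimes\Lambda$, and put
\[
B=\{x\in A:\rho(x)=x\otimes 1\}.
\]
This is a subalgebra of $A$, because $\rho$ is an algebra map.

\begin{theorem}\label{thm:main}
Let $\mathcal{K}$ be a flag complex without ghost vertices and $\mathbf{k}$ any commutative ring with unit. There are zigzags of quasi-isomorphisms of dgas
\[
C_*(\Omega\mathrm{DJ}(\mathcal{K});\mathbf{k})\simeq A,\qquad C_*(\Omega\mathcal{Z}_{\mathcal{K}};\mathbf{k})\simeq B,
\]
where $A$ and $B$ have zero differential. Hence $\mathrm{DJ}(\mathcal{K})$ and $\mathcal{Z}_{\mathcal{K}}$ are coformal over $\mathbf{k}$, with $H_*(\Omega\mathrm{DJ}(\mathcal{K});\mathbf{k})\cong A$ and $H_*(\Omega\mathcal{Z}_{\mathcal{K}};\mathbf{k})\cong B$.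
\end{theorem}

\begin{theorem}\label{thm:ext}
Let $\mathcal{K}$ have no ghost vertices.
\begin{itemize}
\item[(a)] If $\mathbf{k}\neq0$, then $\mathrm{DJ}(\mathcal{K})$ is coformal over $\mathbf{k}$ if and only if $\mathcal{K}$ is flag.
\item[(b)] For $\mathcal{K}$ flag, the normalized chains on $\Omega\mathrm{DJ}(\mathcal{K})$ are joined to $H_*(\Omega\mathrm{DJ}(\mathcal{K});\mathbf{k})$ by a zigzag of quasi-isomorphisms of dg bialgebras.
\item[(c)] For $\mathcal{K}$ flag and any $I\subseteq[m]$, $J=[m]\setminus I$, the Borel construction $\mathrm{E}\mathbb{T}^{J}\times_{\mathbb{T}^{J}}\mathcal{Z}_{\mathcal{K}}$ is coformal over every $\mathbf{k}$.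
\item[(d)] For $\mathcal{K}$ flag, $H_*(\Omega\mathcal{Z}_{\mathcal{K}};\mathbf{k})\cong B_{\mathbb{Z}}\otimes\mathbf{k}$ is a free $\mathbf{k}$-module, where $B_{\mathbb{Z}}$ is the algebra $B$ formed over $\mathbb{Z}$.
\end{itemize}
\end{theorem}

The condition $\mathbf{k}\ne0$ in (a) only excludes the zero ring, over which every space is coformal. Part (a) has no analogue for $\mathcal{Z}_{\mathcal{K}}$: the complex $\partial\Delta^2$ is not flag, while $\mathcal{Z}_{\partial\Delta^2}=S^5$ is coformal.

\subsection{Plan of the proof}

Section~\ref{sec:G} turns the guess above into a simplicial group $G$, constructs a map of dg bialgebras $\varphi$ from $A$ to the normalized chains $N_*(G)$, and works out the case of two points. Section~\ref{sec:models} shows that $G$ models $\Omega\mathrm{DJ}(\mathcal{K})$ and that a normal subgroup $L$ models $\Omega\mathcal{Z}_{\mathcal{K}}$; this is the only use of flagness. Section~\ref{sec:phi} shows that $\varphi$ is a quasi-isomorphism, which settles $\mathrm{DJ}(\mathcal{K})$. The map $\varphi$ does not carry $B$ into $N_*(L)$, so Sections~\ref{sec:tot} and~\ref{sec:kernel}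 compare the two inside a larger dga. Section~\ref{sec:converse} proves the converse in Theorem~\ref{thm:ext}(a).

\section{Chains and simplicial sets}\label{sec:prelim}

Spaces are compactly generated and weak Hausdorff, so that geometric realization $|\cdot|$ preserves finite limits. Chains have coefficients in $\mathbf{k}$ and $\otimes=\otimes_{\mathbf{k}}$. A \emph{dg bialgebra} is a dga $P$ with a coassociative coproduct $\Delta:P\to P\otimes P$ and a counit $\varepsilon:P\to\mathbf{k}$ that are dga maps.

For a simplicial set $X$, the normalized chain complex $N_*(X)$ is the quotient of the complex of free modules $\mathbf{k}[X_n]$ by the span of the degenerate simplices. It is non-negatively graded and free on the nondegenerate simplices, and weak equivalences induce quasi-isomorphisms. For a space $X$ we write $N_*(X)=N_*(\operatorname{Sing}X)$. For $x\in X_n$ let $x|_{i\dots j}$ be the face spanned by the vertices $i,\dots,j$. The Alexander--Whitney map and the shuffle map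
\[
AW:N_*(X\times Y)\to N_*(X)\otimes N_*(Y),\qquad EZ:N_*(X)\otimes N_*(Y)\to N_*(X\times Y)
\]
are given by $AW(x,y)=\sum_i x|_{0\dots i}\otimes y|_{i\dots n}$ and, for $x\in X_a$, $y\in Y_b$, by $EZ(x\otimes y)=\sum\pm(s_\nu x,s_\mu y)$, summed over the $(a,b)$-shuffles $(\mu,\nu)$ with their signs. The only case we need explicitly is $a=b=1$:
\begin{equation}\label{eq:shuffle}
EZ(x\otimes y)=(s_1x,s_0y)-(s_0x,s_1y).
\end{equation}
We use the following facts.
\begin{itemize}
\item[(C1)] $AW$ and $EZ$ are natural, associative quasi-isomorphisms. So $N_*(X)$ is a dg coalgebra with $\Delta x=\sum_i x|_{0\dots i}\otimes x|_{i\dots n}$, and for a simplicial monoid $H$ with multiplication $\mu$ the complex $N_*(H)$ is a dga with product $\mu_*EZ$. For a topological monoid the projection from unnormalized to normalized singular chains is a quasi-isomorphism of dgas, so $C_*(\Omega X;\mathbf{k})$ may be replaced by $N_*(\Omega X)$.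
\item[(C2)] $EZ$ is a map of dg coalgebras \cite[(17.6)]{EilenbergMoore}. Since $\mu_*$ is a coalgebra map as well, $N_*(H)$ is a dg bialgebra, naturally in the simplicial monoid $H$.
\item[(C3)] A quasi-isomorphism between non-negatively graded complexes of free modules is a chain homotopy equivalence. It therefore remains a quasi-isomorphism after tensoring with any complex.
\item[(C4)] For pointed $X$ put $\tilde N_*(X)=N_*(X)/N_*(*)$. Then $EZ$ induces a quasi-isomorphism $\tilde N_*(X)\otimes\tilde N_*(Y)\to\tilde N_*(X\wedge Y)$. Indeed, $EZ$ maps $N_*(X)\otimes N_*(*)+N_*(*)\otimes N_*(Y)$ isomorphically onto $N_*(X\vee Y)$; apply the five lemma to the quotients.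
\end{itemize}
On the homotopical side we need four facts.
\begin{itemize}
\item[(H1)] If a map of bisimplicial sets $X_{n,q}\to Y_{n,q}$ is a weak equivalence $X_{n,\bullet}\to Y_{n,\bullet}$ for every $n$, it induces a weak equivalence of diagonals.
\item[(H2)] If a simplicial group $H$ acts freely on a simplicial set $E$, then $E\to E/H$ is a Kan fibration \cite[\S18]{May}, and the realization of a Kan fibration is a Serre fibration \cite{Quillen}.
\item[(H3)] (Gluing lemma.) Let $X=X_1\cup X_2$ and $X'=X_1'\cup X_2'$ be unions of subcomplexes of CW complexes. A map $X\to X'$ that restricts to homotopy equivalences $X_1\to X'_1$, $X_2\to X'_2$, $X_1\cap X_2\to X'_1\cap X'_2$ is a homotopy equivalence.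
\item[(H4)] A map from $f:X\to Y$ to $f':X'\to Y'$ consisting of weak equivalences $X\to X'$, $Y\to Y'$ induces a weak equivalence of the homotopy fibers over $y$ and over its image. If $f$ is a Serre fibration, its fiber includes into its homotopy fiber by a weak equivalence. If $E\to Y$ is a Serre fibration with $E$ weakly contractible and $y$ lies in its image, then $X\times_YE$ is joined to the homotopy fiber of $f$ over $y$ by a zigzag of weak equivalences.
\end{itemize}

The \emph{nerve} $\mathcal{N}\Gamma$ of a discrete group $\Gamma$ is the simplicial set with $q$-simplices $\Gamma^q$, inner faces multiplying neighboring entries, outer faces deleting the first or last entry, and degeneracies inserting $1$. It has one vertex, and $|\mathcal{N}\Gamma|$ is a $K(\Gamma,1)$. For a simplicial group $H$ let $\mathrm{E}H$ be the diagonal of the bisimplicial set $(n,q)\mapsto H_n^{q+1}$, in which the faces in $q$ delete entries, with the diagonal left action of $H$. The action is free. For fixed $n$ the simplicial set $q\mapsto H_n^{q+1}$ is the nerve of the category with object set $H_n$ and exactly one morphism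 between any two objects, hence is contractible; so $\mathrm{E}H$ is weakly contractible by (H1). The map $(h_0,\dots,h_q)\mapsto(h_0^{-1}h_1,\dots,h_{q-1}^{-1}h_q)$ identifies $\mathrm{B}H:=\mathrm{E}H/H$ with the diagonal of $(n,q)\mapsto(\mathcal{N}H_n)_q$.

\section{A group in which the relations hold strictly}\label{sec:G}

To map $A$ into a chain algebra we need $1$-cycles that satisfy \eqref{eq:relations} on the nose. By \eqref{eq:shuffle}, the product of two $1$-simplices $x,y$ of a simplicial group is $(s_1x)(s_0y)-(s_0x)(s_1y)$. So $xy+yx=0$ as soon as the degeneracies of $x$ commute with those of $y$. This asks for a simplicial group generated by $m$ abelian circles that commute along the edges of $\mathcal{K}$.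

\subsection{The simplicial group $G$}

Call distinct $i,j\in[m]$ \emph{adjacent} if $\{i,j\}\in\mathcal{K}$. The \emph{graph product} $\Gamma^{\mathcal{K}}$ of discrete groups $\Gamma_1,\dots,\Gamma_m$ is the quotient of their free product by the relations $gh=hg$ for $g\in\Gamma_i$, $h\in\Gamma_j$ with $i,j$ adjacent. It depends only on the graph of $\mathcal{K}$ and is functorial for families of homomorphisms $\Gamma_i\to\Gamma'_i$. For $U\subseteq[m]$ let $\mathcal{K}_U=\{\sigma\in\mathcal{K}:\sigma\subseteq U\}$ be the full subcomplex on $U$. The map $\Gamma^{\mathcal{K}_U}\to\Gamma^{\mathcal{K}}$ has a left inverse, which kills $\Gamma_i$ for $i\notin U$; so it is injective.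

Let $S=\mathcal{N}\mathbb{Z}$. Since $\mathbb{Z}$ is abelian, $S$ is a simplicial abelian group with $S_n=\mathbb{Z}^n$. Its realization is a $K(\mathbb{Z},1)$, so $\tilde N_*(S)$ has homology $\mathbf{k}$ in degree $1$, generated by the class of the generator $t\in S_1=\mathbb{Z}$. Take copies $S_{(1)},\dots,S_{(m)}$ of $S$, with generators $t_i$, and let $G=G_{\mathcal{K}}$ be their degreewise graph product: $G_n$ is the graph product of the groups $S_{(i),n}$. We write all these groups multiplicatively. Note that $G_0$ is trivial.

To treat $\mathrm{DJ}(\mathcal{K})$, $\mathcal{Z}_{\mathcal{K}}$ and the spaces of Theorem~\ref{thm:ext}(c) together, fix $I\subseteq[m]$, put $J=[m]\setminus I$, and let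
\[
X_I=\mathrm{E}\mathbb{T}^{J}\times_{\mathbb{T}^{J}}\mathcal{Z}_{\mathcal{K}},\qquad\text{so that}\quad X_{\emptyset}=\mathrm{DJ}(\mathcal{K}),\quad X_{[m]}=\mathcal{Z}_{\mathcal{K}}.
\]
A reader interested only in Theorem~\ref{thm:main} may take $I=[m]$ throughout. Let $T^I=\prod_{i\in I}S_{(i)}$, let $p_I:G\to T^I$ be the surjective homomorphism that is the identity on $S_{(i)}$ for $i\in I$ and trivial on $S_{(j)}$ for $j\in J$, and let $L_I=\ker p_I$. On the algebraic side let $\Lambda_I=\Lambda[u_i:i\in I]$, let $\pi_I:A\to\Lambda_I$ be the bialgebra map with $u_i\mapsto u_i$ for $i\in I$ and $u_j\mapsto0$ for $j\in J$, and let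
\[
\rho_I=(\mathrm{id}\otimes\pi_I)\Delta,\qquad B_I=\{x\in A:\rho_I(x)=x\otimes1\}.
\]
For $I=[m]$ we drop the index: $T,p,L,\Lambda,\pi,\rho,B$. For $I=\emptyset$ we have $L_\emptyset=G$ and $B_\emptyset=A$.

\begin{lemma}\label{lem:phi}
The assignment $u_i\mapsto t_i$ defines a map of dg bialgebras $\varphi:A\to N_*(G)$, where $A$ has zero differential. If $\varphi_I:\Lambda_I\to N_*(T^I)$ denotes this map for the full simplex on $I$, then $(p_I)_*\varphi=\varphi_I\pi_I$.
\end{lemma}

\begin{proof}
Both faces of $t_i$ are the unique vertex of $G$, so $\partial t_i=0$. By \eqref{eq:shuffle},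
\begin{equation}\label{eq:fourterms}
t_it_j+t_jt_i=(s_1t_i)(s_0t_j)-(s_0t_i)(s_1t_j)+(s_1t_j)(s_0t_i)-(s_0t_j)(s_1t_i)
\end{equation}
in $N_2(G)$. If $i,j$ are adjacent, the first term cancels the fourth and the second cancels the third. Also $t_i^2=(s_1t_i)(s_0t_i)-(s_0t_i)(s_1t_i)=0$, because $S$ is abelian. So $\varphi$ is a dga map. The formula for $\Delta$ gives $\Delta t_i=1\otimes t_i+t_i\otimes1$, and $\Delta$ is multiplicative on both sides by (C2), so $\varphi$ is a map of bialgebras. For the full simplex on $I$ the group $G$ is $T^I$ and the algebra $A$ is $\Lambda_I$. The last identity is between algebra maps and holds on generators: for $j\in J$ the simplex $p_I(t_j)$ is the identity of $T^I_1$, which is degenerate and hence zero in $N_1(T^I)$.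
\end{proof}

\subsection{Two points}\label{sec:twopoints}

Let $m=2$, let $\mathcal{K}$ consist of two points, take $I=[2]$ and $\mathbf{k}\ne0$. All steps of the proof are visible here.

\emph{The group.} We have $G_n=\mathbb{Z}^n*\mathbb{Z}^n$. For discrete groups, $\mathcal{N}\Gamma_1\vee\mathcal{N}\Gamma_2\to\mathcal{N}(\Gamma_1*\Gamma_2)$ is a weak equivalence (the first case of Lemma~\ref{lem:aspherical}). By (H1), $\mathrm{B}S\vee\mathrm{B}S\to\mathrm{B}G$ is a weak equivalence, and $|\mathrm{B}S|$ is a $K(\mathbb{Z},2)$. So $|\mathrm{B}G|\simeq\mathbb{C}P^\infty\vee\mathbb{C}P^\infty$, as predicted.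

\emph{The map $\varphi$.} Write $u=u_1$, $v=u_2$. The relations $u^2=v^2=0$ are monomial, so $A$ is free on the alternating words $uvu\cdots$ and $vuv\cdots$, two in each positive degree. An element of a free product $\Gamma_1*\Gamma_2$ is uniquely an alternating product of nontrivial elements of the factors. Filter $G$ by the length $q$ of this product. The two alternating patterns of length $q$ give $F_qG/F_{q-1}G\cong S^{\wedge q}\vee S^{\wedge q}$, whose reduced homology is $\mathbf{k}^2$ in degree $q$, spanned by the images of $\varphi(uvu\cdots)$ and $\varphi(vuv\cdots)$. Word length in $G$ matches degree in $A$, and $\varphi$ is a quasi-isomorphism.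

\emph{The algebra $B$.} The element $w=uv+vu$ is primitive and $\pi(w)=0$, so $w\in B$. From $uv\cdot vu=vu\cdot uv=0$ we get $w^k=(uv)^k+(vu)^k$ for $k\ge1$, and then $w^ku=(uv)^ku$, $w^kv=(vu)^kv$, $w^kuv=(uv)^{k+1}$ for $k\ge0$. Thus $w^ku,w^kv$ form a basis of $A_{2k+1}$ and $w^{k+1},w^kuv$ form a basis of $A_{2k+2}$. Since $\rho(w^kx)=(w^k\otimes1)\rho(x)$, the map $x\mapsto\rho(x)-x\otimes1$ sends
\[
w^ku\mapsto w^k\otimes u,\quad w^kv\mapsto w^k\otimes v,\quad w^kuv\mapsto w^ku\otimes v-w^kv\otimes u+w^k\otimes uv,\quad w^k\mapsto0.
\]
So $B=\mathbf{k}[w]$, in agreement with $H_*(\Omega S^3;\mathbf{k})$, and $A\cong B\otimes\Lambda$ compatibly with the coactions of $\Lambda$.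

\emph{The obstacle.} Put $a=s_1t_1$, $a'=s_0t_1$, $b=s_1t_2$, $b'=s_0t_2$. By \eqref{eq:fourterms}, $\varphi(w)=ab'-a'b+ba'-b'a$. These are four distinct $2$-simplices of $G$, and their images $(a,b')$, $(a',b)$ in $T$ are nondegenerate. So the four simplices are nondegenerate and none lies in $L$: the map $\varphi$ does not send $B$ to $N_*(L)$.

\emph{The correction.} The map $L\times T\to G$, $(l,(x,y))\mapsto lxy$, is an isomorphism of simplicial sets. Under it $ab'$ and $a'b$ have $l=1$, while $ba'$ and $b'a$ have $l=[b,a']$ and $l=[b',a]$, where $[x,y]=xyx^{-1}y^{-1}$. The faces $d_2[b,a']=[t_2,1]$ and $d_2[b',a]=[1,t_1]$ are degenerate, so the middle Alexander--Whitney terms vanish and $AW$ sends $\varphi(w)$ to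
\[
1\otimes(a,b')-1\otimes(a',b)+\big(1\otimes(a',b)+[b,a']\otimes1\big)-\big(1\otimes(a,b')+[b',a]\otimes1\big)=z\otimes1,
\]
with $z=[b,a']-[b',a]\in N_2(L)$. So the splitting $G\cong L\times T$ converts $\varphi(w)$ into a cycle of $L$. But the splitting is not a homomorphism. Here this is harmless, since $B$ is free and $w\mapsto z$ defines a dga map. In general $B$ is given as an equalizer and not by a presentation, and we need a multiplicative comparison that involves no choices. The splitting will serve only to prove that certain dga maps are quasi-isomorphisms.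

\section{Simplicial group models of the loop spaces}\label{sec:models}

The goal of this section is Proposition~\ref{prop:models}: for flag $\mathcal{K}$, the chains on $\Omega X_I$ are the chains on $L_I$.

\subsection{From loop spaces to groups}

We use that the space of Moore paths in $X$ starting at a given point is contractible and that the endpoint map from it to $X$ is a fibration, with fiber $\Omega X$ over the starting point.

\begin{lemma}\label{lem:basepoints}
Let $X$ and $X'$ be path-connected spaces joined by a zigzag of unbased weak equivalences. For any base points, $N_*(\Omega X)$ and $N_*(\Omega X')$ are joined by a zigzag of quasi-isomorphisms of dg bialgebras.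
\end{lemma}

\begin{proof}
A weak equivalence $f:X\to X'$ induces a monoid map $\Omega(X,x)\to\Omega(X',f(x))$ that is a weak equivalence. It remains to move the base point. Let $x,x'\in X$ be joined by a path, and let $\hat X$ be $X$ with an interval attached at $x$, with free end $y$. Collapsing the interval, or running it along the path, gives two homotopy equivalences $\hat X\to X$, both equal to the identity on $X$. They induce $\Omega(X,x)\leftarrow\Omega(\hat X,y)\to\Omega(X,x')$. Apply $N_*$ and (C2).
\end{proof}

In particular, coformality is invariant under weak equivalence.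

\begin{lemma}\label{lem:loops}
Let a simplicial group $H$ act freely from the left on a weakly contractible simplicial set $E$, and let $X=|E/H|$. Then $N_*(\Omega X)$ and $N_*(H)$ are joined by a zigzag of quasi-isomorphisms of dg bialgebras.
\end{lemma}

\begin{proof}
There is no evident homomorphism between $\Omega X$ and $|H|$, so we construct a monoid mapping to both: a loop together with a lift to $|E|$, whose endpoint records an element of $|H|$.

By (H2), $|E|\to X$ is a Serre fibration. Realizing the isomorphism $H\times E\cong E\times_{E/H}E$, $(h,e)\mapsto(e,he)$, gives a homeomorphism $|H|\times|E|\cong|E|\times_X|E|$. Fix $e_0\in|E|$ over the base point $x_0$; then $h\mapsto he_0$ is a homeomorphism from $|H|$ onto the fiber over $x_0$. Let $\mathcal{M}$ be the space of pairs $(\gamma,h)$ with $h\in|H|$ and $\gamma$ a Moore path in $|E|$ from $e_0$ to $he_0$. It is a monoid under $(\gamma,h)(\gamma',h')=(\gamma*h\gamma',hh')$, and both $(\gamma,h)\mapsto h$ and $(\gamma,h)\mapsto(\text{image of }\gamma\text{ in }X)$ are monoid maps.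

Let $P|E|$ and $PX$ be the spaces of Moore paths starting at $e_0$ and $x_0$. The map $\mathcal{M}\to|H|$ is the pullback of the fibration $P|E|\to|E|$ along $h\mapsto he_0$. The fibers of $P|E|\to|E|$ are weakly contractible, because its total space and base are. So $\mathcal{M}\to|H|$ is a weak equivalence. On the other hand, $\mathcal{M}$ is the fiber over $x_0$ of the composite Serre fibration $P|E|\to|E|\to X$. The map $P|E|\to PX$ lies over $X$ and is a weak equivalence, both spaces being contractible. By (H4) the map of fibers $\mathcal{M}\to\Omega X$ is a weak equivalence. Finally $H\to\operatorname{Sing}|H|$ is a homomorphism of simplicial groups and a weak equivalence. Apply $N_*$ to $H\to\operatorname{Sing}|H|\leftarrow\operatorname{Sing}\mathcal{M}\to\operatorname{Sing}\Omega X$.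
\end{proof}

\subsection{The spaces $X_I$ as homotopy fibers}

\begin{lemma}\label{lem:invariance}
Let $(X,A)\to(X',A')$ be a map of CW pairs such that $X\to X'$ and $A\to A'$ are homotopy equivalences. For any $\mathcal{K}$, ghost vertices allowed, $(X,A)^{\mathcal{K}}\to(X',A')^{\mathcal{K}}$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Induct on the number of simplices. For $\mathcal{K}=\{\emptyset\}$ the map is $A^m\to A'^m$. Otherwise let $\sigma\neq\emptyset$ be a maximal simplex. Then $(X,A)^{\mathcal{K}}$ is the union of $(X,A)^{\mathcal{K}\setminus\{\sigma\}}$ and the product indexed by $\sigma$, and their intersection is $(X,A)^{\partial\sigma}$, where $\partial\sigma$ is the complex of proper subsets of $\sigma$. On the product the map is a product of homotopy equivalences, and the other two complexes have fewer simplices. Apply (H3).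
\end{proof}

We take $\mathrm{E}\mathbb{T}^J=(S^\infty)^J$ and $\mathrm{B}\mathbb{T}^J=(\mathbb{C}P^\infty)^J$.

\begin{lemma}\label{lem:hofib}
Let $\mathcal{K}$ be any complex without ghost vertices and $Y$ a based CW complex of type $K(\mathbb{Z},2)$. Then $X_I$ is joined by a zigzag of weak equivalences to the homotopy fiber of the projection $(Y,*)^{\mathcal{K}}\to Y^I$. In particular $\mathrm{DJ}(\mathcal{K})\simeq(Y,*)^{\mathcal{K}}$. The space $X_I$ is simply connected.
\end{lemma}

\begin{proof}
The space $\mathrm{E}\mathbb{T}^m\times_{\mathbb{T}^J}\mathcal{Z}_{\mathcal{K}}=\mathrm{E}\mathbb{T}^I\times X_I$ is homotopy equivalent to $X_I$ and is a principal $\mathbb{T}^I$-bundle over $\mathrm{DJ}(\mathcal{K})$. The equivariant map $[e,z]\mapsto e_I$ to $\mathrm{E}\mathbb{T}^I$ identifies it with the pullback of $\mathrm{E}\mathbb{T}^I\to\mathrm{B}\mathbb{T}^I$ along $\mathrm{DJ}(\mathcal{K})\to\mathrm{B}\mathbb{T}^m\to\mathrm{B}\mathbb{T}^I$. By (H4), $X_I$ is weakly equivalent to the homotopy fiber of this map.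

Let $W=S^\infty\times_{S^1}D^2$ and $\partial W=S^\infty\times_{S^1}S^1\cong S^\infty$. Then $W$ is the mapping cylinder of the cellular map $S^\infty\to\mathbb{C}P^\infty$, so $(W,\partial W)$ is a CW pair and $W\to\mathbb{C}P^\infty$ is a homotopy equivalence. As $\partial W$ is contractible, $W\to W/\partial W$ is a homotopy equivalence too. So $W/\partial W$ is a CW complex of type $K(\mathbb{Z},2)$, and there is a based homotopy equivalence $W/\partial W\to Y$. Forming the Borel construction one coordinate at a time gives $\mathrm{DJ}(\mathcal{K})=(W,\partial W)^{\mathcal{K}}\subseteq W^m$. Consider the commutative diagram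
\[
\begin{array}{ccccccc}
\mathrm{DJ}(\mathcal{K})&=&(W,\partial W)^{\mathcal{K}}&\longrightarrow&(W/\partial W,*)^{\mathcal{K}}&\longrightarrow&(Y,*)^{\mathcal{K}}\\
\downarrow&&\downarrow&&\downarrow&&\downarrow\\
\mathrm{B}\mathbb{T}^I&\longleftarrow&W^I&\longrightarrow&(W/\partial W)^I&\longrightarrow&Y^I
\end{array}
\]
in which all horizontal maps act coordinatewise. They are homotopy equivalences, in the top row by Lemma~\ref{lem:invariance}. Take homotopy fibers over the images of a point of $(\partial W)^I$ and apply (H4). For $I=\emptyset$ the bottom row consists of points.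

For the last claim take $Y=\mathbb{C}P^\infty$. The complex $(\mathbb{C}P^\infty,*)^{\mathcal{K}}$ has one $0$-cell and only even-dimensional cells, so it is simply connected. It contains every coordinate axis $\mathbb{C}P^\infty$, because there are no ghost vertices; so $\pi_2$ of it surjects onto $\pi_2\big((\mathbb{C}P^\infty)^I\big)=\mathbb{Z}^I$. The long exact sequence shows that the homotopy fiber is simply connected.
\end{proof}

\subsection{Polyhedral products of nerves}

It remains to compare $(Y,*)^{\mathcal{K}}$ with $\mathrm{B}G$ for $Y=|\mathrm{B}S|$. By (H1) this reduces to a statement about discrete groups, and here flagness enters.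

Let $\Gamma_i$ be discrete groups indexed by the vertices of $\mathcal{K}$. For $\sigma\in\mathcal{K}$ put $\Gamma^\sigma=\prod_{i\in\sigma}\Gamma_i$, and let
\[
\mathcal{N}_{\mathcal{K}}=\bigcup_{\sigma\in\mathcal{K}}\mathcal{N}\Gamma^\sigma\ \subseteq\ \mathcal{N}\Big(\prod_i\Gamma_i\Big).
\]
The \emph{support} of a simplex $(g_1,\dots,g_q)$ of $\mathcal{N}(\prod_i\Gamma_i)$ is the set of $i$ such that some $g_k$ has nontrivial $i$-th coordinate; the simplex lies in $\mathcal{N}_{\mathcal{K}}$ if and only if its support belongs to $\mathcal{K}$. The homomorphisms $\Gamma^\sigma\to\Gamma^{\mathcal{K}}$ are compatible with inclusions $\tau\subseteq\sigma$. They define a map $\mathcal{N}_{\mathcal{K}}\to\mathcal{N}\Gamma^{\mathcal{K}}$, natural in the family $(\Gamma_i)$, whose composite with $\mathcal{N}\Gamma^{\mathcal{K}}\to\mathcal{N}(\prod_i\Gamma_i)$ is the inclusion.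

\begin{lemma}\label{lem:aspherical}
If $\mathcal{K}$ is flag, then $\mathcal{N}_{\mathcal{K}}\to\mathcal{N}\Gamma^{\mathcal{K}}$ is a weak equivalence.
\end{lemma}

\begin{proof}
We show by induction on the number of vertices that $|\mathcal{N}_{\mathcal{K}}|$ is aspherical and that the map is an isomorphism on $\pi_1$. With no vertices both sides are points.

Let $v$ be a vertex and $U$ the set of vertices adjacent to $v$. If $\sigma\in\mathcal{K}$ and $\sigma\subseteq U$, then the elements of $\sigma\cup\{v\}$ are pairwise adjacent, so $\sigma\cup\{v\}\in\mathcal{K}$ by flagness. Hence the link and the star of $v$ are the full subcomplexes $\mathcal{K}_U$ and $\mathcal{K}_{U\cup v}$. Full subcomplexes of a flag complex are flag, so the induction hypothesis applies to $\mathcal{K}_U$ and to the full subcomplex $\mathcal{K}\setminus v$ on the vertices other than $v$. Sorting simplices by their supports,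
\[
\mathcal{N}_{\mathcal{K}}=\mathcal{N}_{\mathcal{K}\setminus v}\cup\mathcal{N}_{\mathcal{K}_{U\cup v}},\qquad
\mathcal{N}_{\mathcal{K}_{U\cup v}}=\mathcal{N}\Gamma_v\times\mathcal{N}_{\mathcal{K}_U},\qquad
\mathcal{N}_{\mathcal{K}\setminus v}\cap\mathcal{N}_{\mathcal{K}_{U\cup v}}=\mathcal{N}_{\mathcal{K}_U}.
\]
The three pieces are connected and aspherical, with fundamental groups $\Gamma^{\mathcal{K}\setminus v}$, $\Gamma_v\times\Gamma^{\mathcal{K}_U}=\Gamma^{\mathcal{K}_{U\cup v}}$ and $\Gamma^{\mathcal{K}_U}$. By van Kampen's theorem, $\pi_1$ of the union is the pushout of these groups. It is generated by all the $\Gamma_i$, subject to commutation along the edges not containing $v$ and commutation of $\Gamma_v$ with $\Gamma_j$ for $j\in U$. This is the presentation of $\Gamma^{\mathcal{K}}$.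

The three groups are graph products over full subcomplexes, so they inject into $\Gamma^{\mathcal{K}}$. Therefore, in the universal cover of $|\mathcal{N}_{\mathcal{K}}|$ the preimage of each piece is a disjoint union of universal covers of that piece, which are contractible. The Mayer--Vietoris sequence gives $H_n=0$ for $n\ge2$. A simply connected CW complex with vanishing reduced homology is contractible.
\end{proof}

\begin{remark}
For $\mathcal{K}=\partial\Delta^2$ the link of the vertex $1$ consists of the points $2,3$ and is not full; the map $\Gamma_2*\Gamma_3\to\Gamma_2\times\Gamma_3$ on fundamental groups is not injective for nontrivial $\Gamma_2,\Gamma_3$, and the argument breaks down. The conclusion we draw from the lemma fails as well: $G$ sees only the edges, so $G=T$ and $L$ is trivial, whereas $\mathcal{Z}_{\mathcal{K}}=S^5$.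
\end{remark}

\begin{proposition}\label{prop:models}
Let $\mathcal{K}$ be flag. Then $N_*(\Omega X_I)$ and $N_*(L_I)$ are joined by a zigzag of quasi-isomorphisms of dg bialgebras. In particular $N_*(\Omega\mathrm{DJ}(\mathcal{K}))\simeq N_*(G)$ and $N_*(\Omega\mathcal{Z}_{\mathcal{K}})\simeq N_*(L)$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:aspherical} gives weak equivalences $\bigcup_\sigma\mathcal{N}T^\sigma_n\to\mathcal{N}G_n$, natural in $n$. By (H1), $\bigcup_\sigma\mathrm{B}T^\sigma\to\mathrm{B}G$ is a weak equivalence. Put $Y=|\mathrm{B}S|$. Since $\mathrm{B}T^\sigma=\prod_{i\in\sigma}\mathrm{B}S_{(i)}$, the realization of the source is $(Y,*)^{\mathcal{K}}$, and the composite $(Y,*)^{\mathcal{K}}\to|\mathrm{B}G|\to|\mathrm{B}T^I|=Y^I$ is the projection. The fibration $|S|\to|\mathrm{E}S|\to|\mathrm{B}S|$ shows that $Y$ is a $K(\mathbb{Z},2)$. By Lemma~\ref{lem:hofib} and (H4), $X_I$ is weakly equivalent to the homotopy fiber of $|\mathrm{B}G|\to|\mathrm{B}T^I|$.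

The group $T^I=G/L_I$ acts freely on $\mathrm{E}G/L_I$ and on $\mathrm{B}G\times_{\mathrm{B}T^I}\mathrm{E}T^I$, in both cases with quotient $\mathrm{B}G$. The natural map $\mathrm{E}G/L_I\to\mathrm{B}G\times_{\mathrm{B}T^I}\mathrm{E}T^I$ is equivariant and induces the identity on quotients, so it is a bijection in each degree. Thus $|\mathrm{E}G/L_I|=|\mathrm{B}G|\times_{|\mathrm{B}T^I|}|\mathrm{E}T^I|$, which by (H2) and (H4) is weakly equivalent to the same homotopy fiber. Now apply Lemma~\ref{lem:basepoints}, and Lemma~\ref{lem:loops} with $E=\mathrm{E}G$ and $H=L_I$.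
\end{proof}

\section{The chains on $G$}\label{sec:phi}

In this section $\mathcal{K}$ need not be flag. To repeat the filtration argument of Section~\ref{sec:twopoints} we need a well-defined word length in a graph product and a description of the elements of each length.

\subsection{Normal forms in graph products}

Let $\Gamma=\Gamma^{\mathcal{K}}$ be a graph product of discrete groups. A \emph{syllable} is a pair $(i,g)$ with $1\ne g\in\Gamma_i$; $i$ is its \emph{label}, $g$ its \emph{value}, and we call it an $i$-syllable. A \emph{word} is a finite sequence of syllables; it represents the product of the values. A \emph{shuffle} interchanges two neighboring syllables with adjacent labels. An \emph{$i$-blocker} is a syllable whose label is different from $i$ and not adjacent to $i$. A shuffle never moves an $i$-syllable past another $i$-syllable or past an $i$-blocker.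

A word is \emph{reduced} if, for every $i$, there is an $i$-blocker between any two consecutive $i$-syllables. It is \emph{$i$-initial} if it contains an $i$-syllable and no $i$-blocker precedes the first one; the first $i$-syllable can then be shuffled to the front. Both notions depend only on the labels, and by the last sentence of the previous paragraph both are invariant under shuffles. So is the value of the first $i$-syllable. So is the shuffle class of the word obtained by deleting that syllable: a shuffle involving it does not change the shortened word, and any other shuffle remains a shuffle after the deletion.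

Let $\mathcal{R}$ be the set of shuffle classes of reduced words. Sequences of labels can be shuffled and reduced in the same sense; let $\mathcal{W}_q$ be the set of shuffle classes of reduced label sequences of length $q$, and fix a representative $i_1\cdots i_q$ of each $w\in\mathcal{W}_q$.

\begin{proposition}\label{prop:normal}
The map $\mathcal{R}\to\Gamma$ sending a class to the element it represents is a bijection. Call the length of the corresponding reduced words the length of the element. A product of at most $q$ values of syllables has length at most $q$, and multiplication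
\[
\bigsqcup_{w=[i_1\cdots i_q]\in\mathcal{W}_q}\ \prod_{k=1}^q(\Gamma_{i_k}\setminus1)\to\Gamma
\]
is a bijection onto the set of elements of length exactly $q$.
\end{proposition}

\begin{proof}
Shuffles do not change the represented element. In a non-reduced word some two consecutive $i$-syllables are separated only by syllables with labels adjacent to $i$; shuffle them together and merge them, deleting the result if it is trivial. This shortens the word. So every word represents the same element as a reduced word that is no longer, which proves surjectivity and, once the length is well defined, the bound on it. The difficulty is injectivity. We obtain it by letting $\Gamma$ act on $\mathcal{R}$ in such a way that the element represented by a reduced word sends the empty word to the class of that word.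

\emph{The action of $\Gamma_i$.} Let $\mathcal{R}_i\subseteq\mathcal{R}$ be the set of classes that are not $i$-initial. For $h\in\Gamma_i$ and $r\in\mathcal{R}_i$ let $(i,h)r$ be $r$ with the syllable $(i,h)$ put in front, and $(i,1)r=r$. We claim that $\Gamma_i\times\mathcal{R}_i\to\mathcal{R}$, $(h,r)\mapsto(i,h)r$, is a bijection. For $h\ne1$ the word $(i,h)r$ is $i$-initial, and it is reduced because the first $i$-syllable of $r$, if any, is preceded in $r$ by an $i$-blocker. Conversely, let $x$ be reduced and $i$-initial, and delete its first $i$-syllable. The result is reduced: if the deleted syllable lay between two consecutive $j$-syllables, $j\ne i$, then a $j$-syllable precedes the first $i$-syllable, so $j$ is adjacent to $i$ and the deleted syllable was not a $j$-blocker. The result is not $i$-initial: a further $i$-syllable is separated from the deleted one by an $i$-blocker. Since $x$ shuffles to the deleted syllable followed by the rest, prepending and deleting are inverse to each other. Let $\Gamma_i$ act on $\mathcal{R}$ by $g\cdot(i,h)r=(i,gh)r$.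

\emph{Commutation.} Let $i,j$ be adjacent. A $j$-syllable is neither an $i$-syllable nor an $i$-blocker, so inserting or deleting one does not affect $i$-initiality; the same holds with $i,j$ exchanged. Write $x\in\mathcal{R}$ as $(i,g)r'$ with $r'\in\mathcal{R}_i$, and $r'=(j,h)r$ with $r\in\mathcal{R}_j$. Then $r\in\mathcal{R}_i\cap\mathcal{R}_j$. For any such $r$ and any $g,h$ we have $(j,h)r\in\mathcal{R}_i$, $(i,g)r\in\mathcal{R}_j$ and $(i,g)(j,h)r=(j,h)(i,g)r$ in $\mathcal{R}$. Hence $g'\in\Gamma_i$ replaces $g$ by $g'g$ and leaves $h,r$ unchanged, while $h'\in\Gamma_j$ replaces $h$ by $h'h$ and leaves $g,r$ unchanged. The two actions commute, so $\Gamma$ acts on $\mathcal{R}$.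

\emph{Injectivity.} Let $x=(i_1,g_1)\cdots(i_q,g_q)$ be reduced. It is $i_1$-initial, so by the claim its tail $x'$ is reduced and not $i_1$-initial, and $g_1\cdot[x']=[x]$. By induction on $q$, the element $g_1\cdots g_q$ sends the empty word to $[x]$. So the element determines $[x]$.

\emph{Elements of length $q$.} A reduced word of length $q$ can be shuffled until its label sequence is the chosen representative of its class $w$. Two shuffle-equivalent words with the same label sequence are equal, because shuffles preserve the order of the $i$-syllables for each $i$.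
\end{proof}

\subsection{The map $\varphi$ is a quasi-isomorphism}

For $w\in\mathcal{W}_q$ with representative $i_1\cdots i_q$ put $u_w=u_{i_1}\cdots u_{i_q}\in A_q$.

\begin{proposition}\label{prop:phi}
For any $\mathcal{K}$ without ghost vertices, $\varphi:A\to N_*(G)$ is a quasi-isomorphism, and $A_q$ is a free $\mathbf{k}$-module with basis $u_w$, $w\in\mathcal{W}_q$.
\end{proposition}

\begin{proof}
Let $F_qG_n\subseteq G_n$ be the set of products of at most $q$ elements of the factors $S_{(i),n}$. Faces and degeneracies are homomorphisms preserving each factor, so $F_qG$ is a simplicial subset. By Proposition~\ref{prop:normal}, $F_qG_n$ is the set of elements of length at most $q$. For $q\ge1$, multiplication along the chosen representatives is a simplicial map $\bigsqcup_{w\in\mathcal{W}_q}S^q\to F_qG$. It sends tuples with a trivial entry into $F_{q-1}G$, and by Proposition~\ref{prop:normal} it maps the other tuples bijectively onto $F_qG_n\setminus F_{q-1}G_n$. With $S$ pointed at the identity, we obtain an isomorphism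
\[
\bigvee_{w\in\mathcal{W}_q}S^{\wedge q}\ \cong\ F_qG/F_{q-1}G .
\]
By (C3) and (C4), $(\mathbf{k}t)^{\otimes q}\to\tilde N_*(S)^{\otimes q}\to\tilde N_*(S^{\wedge q})$ is a quasi-isomorphism. The image of $t^{\otimes q}$ in the summand $w$ is, by the definition of the product in $N_*(G)$, the class of $\varphi(u_w)$. So $N_*(F_qG)/N_*(F_{q-1}G)=\tilde N_*(F_qG/F_{q-1}G)$ has homology concentrated in degree $q$ and free on the classes of the $\varphi(u_w)$, $w\in\mathcal{W}_q$. The same holds for $q=0$, where $N_*(F_0G)=\mathbf{k}$.

The $u_w$ span $A_q$. Indeed, a shuffle of the indices changes a monomial by a sign. A monomial with a reduced index sequence is therefore $\pm u_w$; in any other monomial two equal letters can be made neighbors, so it is zero. Since $\varphi(A_q)\subseteq N_*(F_qG)$, we have maps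
\[
\mathbf{k}^{\mathcal{W}_q}\to A_q\to H_q\big(N_*(F_qG)/N_*(F_{q-1}G)\big),
\]
of which the first is surjective and the composite is an isomorphism. Hence both are isomorphisms. This gives the basis, and it shows that $\varphi$ is a quasi-isomorphism on the graded pieces of the filtrations $A_{\le q}$ and $N_*(F_qG)$. By induction on $q$ and the five lemma, $A_{\le q}\to N_*(F_qG)$ is a quasi-isomorphism, and homology commutes with the increasing union.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $\mathrm{DJ}(\mathcal{K})$ and of Theorem~\ref{thm:ext}(b)]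
Propositions~\ref{prop:models} and~\ref{prop:phi} give a zigzag $N_*(\Omega\mathrm{DJ}(\mathcal{K}))\simeq N_*(G)\xleftarrow{\ \varphi\ }A$ of quasi-isomorphisms of dg bialgebras. So $H_*(\Omega\mathrm{DJ}(\mathcal{K});\mathbf{k})\cong A$ as algebras. This module is free, so the K\"unneth isomorphism makes the homology of each term of the zigzag a bialgebra, and the isomorphism with $A$ respects coproducts. This is (b); together with (C1) it gives the first half of Theorem~\ref{thm:main}.
\end{proof}

\section{A multiplicative cobar construction}\label{sec:tot}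

The algebra $B_I$ is the equalizer of $\rho_I$ and $x\mapsto x\otimes1$. The same equalizer formed in $N_*(G)$, with $(p_I)_*$ in place of $\pi_I$, is a sub-dga that contains both $\varphi(B_I)$ and $N_*(L_I)$. But an equalizer is a kernel, and a quasi-isomorphism such as $\varphi$ gives no direct control over the homology of a kernel. We replace the equalizer by the total complex of a cosimplicial object that begins with the two maps being equalized. This complex is invariant under quasi-isomorphisms and still carries a product.

Let $Q$ be a dg bialgebra and $M$ a right dg $Q$-comodule, that is, a complex with a chain map $\nu:M\to M\otimes Q$ satisfying $(\nu\otimes\mathrm{id})\nu=(\mathrm{id}\otimes\Delta)\nu$ and $(\mathrm{id}\otimes\varepsilon)\nu=\mathrm{id}$. Put $M^n=M\otimes Q^{\otimes n}$ and define chain maps $d^i:M^n\to M^{n+1}$, $0\le i\le n+1$, by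
\[
d^0=\nu\otimes\mathrm{id},\qquad d^i=\Delta\text{ on the $i$-th factor }Q\ \ (1\le i\le n),\qquad d^{n+1}x=x\otimes1.
\]
They satisfy $d^jd^i=d^id^{j-1}$ for $i<j$. For $j>i+1$ the two cofaces act on different tensor factors. For $j=i+1$ the identity is coassociativity of $\nu$ if $i=0$, coassociativity of $\Delta$ if $1\le i\le n$, and $\Delta1=1\otimes1$ if $i=n+1$. Hence $\delta=\sum_i(-1)^id^i$ satisfies $\delta^2=0$ and $\partial\delta=\delta\partial$. Write $|x|$ for the internal degree in the complex $M^n$ and define
\[
\operatorname{Tot}(M;Q)_d=\prod_{n\ge0}(M^n)_{d+n},\qquad Dx=\partial x+(-1)^{|x|}\delta x .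
\]
Then $D^2x=(-1)^{|x|}\partial\delta x+(-1)^{|x|-1}\delta\partial x=0$. The subcomplex $\ker(\delta|_{M^0})=\{x:\nu(x)=x\otimes1\}$ of $M$ is a subcomplex of $\operatorname{Tot}(M;Q)$.

\begin{lemma}\label{lem:tot}
\begin{itemize}
\item[(i)] Let $M$, $M'$ be comodules over $Q$, $Q'$, and let $g^n:M^n\to M'^n$ be quasi-isomorphisms commuting with the cofaces. Then $\operatorname{Tot}(M;Q)\to\operatorname{Tot}(M';Q')$ is a quasi-isomorphism.
\item[(ii)] Let $V$ be any complex and $M=V\otimes Q$ with $\nu=\mathrm{id}\otimes\Delta$. The sequence $0\to V\to M^0\xrightarrow{\delta}M^1\xrightarrow{\delta}\cdots$, with first map $x\mapsto x\otimes1$, has a $\mathbf{k}$-linear contraction, and $V\to\operatorname{Tot}(V\otimes Q;Q)$, $x\mapsto x\otimes1$, is a quasi-isomorphism.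
\end{itemize}
\end{lemma}

\begin{proof}
(i) The factors with $n\ge a$ form a subcomplex $F^a$. The quotient $\operatorname{Tot}/F^a$ has a finite filtration with graded pieces $M^0,\dots,M^{a-1}$, shifted, so the map is a quasi-isomorphism on it by the five lemma. As $\operatorname{Tot}$ is a product, it is the limit of the tower of surjections $\operatorname{Tot}/F^{a+1}\to\operatorname{Tot}/F^a$. The exact sequence $0\to\lim^1_aH_{d+1}(\operatorname{Tot}/F^a)\to H_d(\operatorname{Tot})\to\lim_aH_d(\operatorname{Tot}/F^a)\to0$ concludes the proof.

(ii) Put $M^{-1}=V$, with the single coface $d^0x=x\otimes1$, so that $M^n=V\otimes Q^{\otimes(n+1)}$ for $n\ge-1$, and $d^i$ is $\Delta$ on the $(i+1)$-st factor $Q$ for $0\le i\le n$. Let $s:M^n\to M^{n-1}$ apply $\varepsilon$ to the first factor $Q$, with $s=0$ on $V$. Then $sd^0=\mathrm{id}$ by the counit identity, and $sd^i=d^{i-1}s$ for $i\ge1$ because $d^i$ does not touch the first factor. Hence $s\delta=\mathrm{id}-\delta s$. Moreover $s\partial=\partial s$. On the product totalization $\operatorname{Tot}^+$ that includes $n=-1$, the map $hx=(-1)^{|x|}sx$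 satisfies
\[
Dhx+hDx=(-1)^{|x|}\partial sx+\delta sx+(-1)^{|x|-1}s\partial x+s\delta x=x .
\]
So $\operatorname{Tot}^+$ is acyclic. It contains $\operatorname{Tot}(M;Q)$ with quotient $V$ shifted by one, and the connecting homomorphism is $[x]\mapsto\pm[x\otimes1]$, which is therefore an isomorphism.
\end{proof}

Now let $f:P\to Q$ be a map of dg bialgebras. Then $P$ is a $Q$-comodule by $\nu=(\mathrm{id}\otimes f)\Delta$, each $P^n=P\otimes Q^{\otimes n}$ is a dga, and all cofaces are dga maps. For $x\in P^a$ and $y\in P^b$ define, in analogy with the cup product of cochains,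
\[
x\cup y=(x\otimes1^{\otimes b})\cdot(d^0)^ay\in P^{a+b},\qquad x*y=(-1)^{a|y|}\,x\cup y .
\]
Only finitely many pairs $(a,b)$ contribute to a given $P^n$, so $*$ is defined on $\operatorname{Tot}(P;Q)$.

\begin{lemma}\label{lem:dga}
With the product $*$, $\operatorname{Tot}(P;Q)$ is a dga, natural in commutative squares of dg bialgebra maps. The inclusion of $\ker(\delta|_{P^0})\subseteq P$ is a dga map.
\end{lemma}

\begin{proof}
Let $x\in P^a$, $y\in P^b$, $z\in P^c$. Repeated use of $d^id^0=d^0d^{i-1}$ ($i\ge1$) gives $d^i(d^0)^a=(d^0)^{a+1}$ for $i\le a$ and $d^i(d^0)^a=(d^0)^ad^{i-a}$ for $i>a$. Also $d^i(x\otimes1^{\otimes b})$ equals $d^ix\otimes1^{\otimes b}$ for $i\le a$ and $x\otimes1^{\otimes(b+1)}$ for $i>a$. Since $d^i$ is multiplicative,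
\[
d^i(x\cup y)=d^ix\cup y\ \ (i\le a),\qquad d^i(x\cup y)=x\cup d^{i-a}y\ \ (i>a).
\]
The sum $\delta x\cup y+(-1)^ax\cup\delta y$ consists of the terms of $\delta(x\cup y)$ and the two extra terms $(-1)^{a+1}d^{a+1}x\cup y$ and $(-1)^ax\cup d^0y$. These cancel, as $d^{a+1}x\cup y=(x\otimes1^{\otimes(b+1)})\cdot(d^0)^{a+1}y=x\cup d^0y$. Thus
\[
\delta(x\cup y)=\delta x\cup y+(-1)^ax\cup\delta y,\qquad\partial(x\cup y)=\partial x\cup y+(-1)^{|x|}x\cup\partial y,
\]
the second formula because the cofaces are chain maps. Therefore
\[
D(x*y)=(-1)^{a|y|}\big[\partial x\cup y+(-1)^{|x|}x\cup\partial y+(-1)^{|x|+|y|}\delta x\cup y+(-1)^{|x|+|y|+a}x\cup\delta y\big].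
\]
The total degree of $x$ is $|x|-a$. In $Dx*y+(-1)^{|x|-a}x*Dy$ the signs of $\partial x\cup y$, $x\cup\partial y$, $\delta x\cup y$, $x\cup\delta y$ have exponents $a|y|$, $|x|-a+a(|y|-1)$, $|x|+(a+1)|y|$, $|x|-a+|y|+a|y|$, which agree modulo $2$ with those above. This is the Leibniz rule.

Since $(d^0)^a(y\otimes1^{\otimes c})=(d^0)^ay\otimes1^{\otimes c}$, both $(x\cup y)\cup z$ and $x\cup(y\cup z)$ equal
\[
(x\otimes1^{\otimes(b+c)})\cdot\big((d^0)^ay\otimes1^{\otimes c}\big)\cdot(d^0)^{a+b}z,
\]
and both bracketings of $x*y*z$ carry the sign $(-1)^{a|y|+a|z|+b|z|}$. The unit is $1\in P^0$. For $a=b=0$ the product $*$ is the product of $P$, which gives the last claim. Naturality holds because the cofaces are natural.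
\end{proof}

\section{The chains on the kernel $L_I$}\label{sec:kernel}

We apply Lemma~\ref{lem:dga} to $\pi_I:A\to\Lambda_I$ and to $(p_I)_*:N_*(G)\to N_*(T^I)$. Write $Q=N_*(T^I)$.

\begin{proposition}\label{prop:kernel}
For any $\mathcal{K}$ without ghost vertices there are quasi-isomorphisms of dgas
\[
N_*(L_I)\longrightarrow\operatorname{Tot}(N_*(G);Q)\longleftarrow\operatorname{Tot}(A;\Lambda_I)\longleftarrow B_I,
\]
where $B_I$ has zero differential. The sequence $0\to B_I\to A\xrightarrow{\delta}A\otimes\Lambda_I\xrightarrow{\delta}\cdots$ has a $\mathbf{k}$-linear contraction.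
\end{proposition}

\begin{proof}
\emph{The middle map.} By Lemma~\ref{lem:phi}, $\varphi$ and $\varphi_I$ form a commutative square of dg bialgebra maps, which induces a dga map on $\operatorname{Tot}$. By Proposition~\ref{prop:phi}, applied to $\mathcal{K}$ and to the full simplex on $I$, both are quasi-isomorphisms between non-negatively graded free complexes. By (C3) so are the maps $\varphi\otimes\varphi_I^{\otimes n}$, and Lemma~\ref{lem:tot}(i) applies.

\emph{The left map.} Let $l$ be an $n$-simplex of $L_I$. Then $p_I(l|_{i\dots n})$ is an identity simplex, which is degenerate unless $i=n$. So $(\mathrm{id}\otimes(p_I)_*)\Delta l=l\otimes1$ in normalized chains, the sub-dga $N_*(L_I)\subseteq N_*(G)$ lies in $\ker\delta$, and we obtain a dga map to $\operatorname{Tot}$. To see that it is a quasi-isomorphism we may forget products, and we compare $N_*(G)$ with a comodule of the form $V\otimes Q$.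

Let $i_1<\dots<i_k$ be the elements of $I$ and let $\zeta:T^I\to G$ be the ordered product $(x_{i_1},\dots,x_{i_k})\mapsto x_{i_1}\cdots x_{i_k}$. It is a simplicial map, in general not a homomorphism, with $p_I\zeta=\mathrm{id}$ and $\zeta(1)=1$. The map $L_I\times T^I\to G$, $(l,x)\mapsto l\,\zeta(x)$, is an isomorphism of simplicial sets with inverse $g\mapsto(g\,\zeta(p_Ig)^{-1},p_Ig)$. Let
\[
\psi:N_*(G)\cong N_*(L_I\times T^I)\xrightarrow{AW}N_*(L_I)\otimes Q,
\]
a quasi-isomorphism by (C1). If the $n$-simplex $g$ corresponds to $(l,x)$, then
\[
(\psi\otimes\mathrm{id})(\mathrm{id}\otimes(p_I)_*)\Delta g=\sum_{i\le j}l|_{0\dots i}\otimes x|_{i\dots j}\otimes x|_{j\dots n}=(\mathrm{id}\otimes\Delta)\psi(g).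
\]
So $\psi$ is a map of $Q$-comodules, and the maps $\psi\otimes\mathrm{id}_{Q^{\otimes n}}$ commute with the cofaces. They are quasi-isomorphisms by (C3). A simplex $l$ of $L_I$ corresponds to $(l,1)$, so $\psi(l)=l\otimes1$. Hence the composite
\[
N_*(L_I)\to\operatorname{Tot}(N_*(G);Q)\to\operatorname{Tot}(N_*(L_I)\otimes Q;Q)
\]
is the map of Lemma~\ref{lem:tot}(ii). The composite and the second map are quasi-isomorphisms, hence so is the first.

\emph{The right map.} By definition $B_I=\ker(\delta|_A)$, so the inclusion is a dga map. We show that the $\Lambda_I$-comodule $A$ is isomorphic to $V\otimes\Lambda_I$ with $V=H_*(L_I;\mathbf{k})$, as in the decomposition $A\cong\mathbf{k}[w]\otimes\Lambda$ for two points. The isomorphism is induced by $\psi$ on homology. To make sense of this we turn the homology of a $Q$-comodule into a module with a coaction of $\Lambda_I$.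

For a complex $M$ the map
\[
\theta_M:H(M)\otimes\Lambda_I\to H(M\otimes Q),\qquad[x]\otimes\lambda\mapsto[x\otimes\varphi_I(\lambda)],
\]
is an isomorphism: $H(M)\otimes\Lambda_I=H(M\otimes\Lambda_I)$ because $\Lambda_I$ is free with zero differential, and $\mathrm{id}\otimes\varphi_I$ is a quasi-isomorphism by (C3). For a $Q$-comodule $(M,\nu)$ put $\rho_M=\theta_M^{-1}\nu_*:H(M)\to H(M)\otimes\Lambda_I$; this is natural in comodule maps. Let $\theta=\theta_{N_*(L_I)}:V\otimes\Lambda_I\to H(N_*(L_I)\otimes Q)$.
\begin{itemize}
\item For $M=N_*(G)$, Lemma~\ref{lem:phi} gives $\nu\varphi=(\varphi\otimes(p_I)_*\varphi)\Delta=(\varphi\otimes\varphi_I)\rho_I$. Hence $\rho_M\varphi_*=(\varphi_*\otimes\mathrm{id})\rho_I$.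
\item For $M'=N_*(L_I)\otimes Q$, a cycle $y\in N_*(L_I)$ and $\Delta\lambda=\sum\lambda'\otimes\lambda''$, we have $(\mathrm{id}\otimes\Delta)(y\otimes\varphi_I\lambda)=\sum(y\otimes\varphi_I\lambda')\otimes\varphi_I\lambda''$. Hence $\rho_{M'}\theta=(\theta\otimes\mathrm{id})(\mathrm{id}_V\otimes\Delta)$.
\end{itemize}
Together with $\rho_{M'}\psi_*=(\psi_*\otimes\mathrm{id})\rho_M$, this shows that the isomorphism $\alpha=\theta^{-1}\psi_*\varphi_*:A\to V\otimes\Lambda_I$ satisfies $(\alpha\otimes\mathrm{id})\rho_I=(\mathrm{id}_V\otimes\Delta)\alpha$. So the isomorphisms $\alpha\otimes\mathrm{id}_{\Lambda_I^{\otimes n}}$ commute with the cofaces. Apply Lemma~\ref{lem:tot}(ii) to $V$ and $\Lambda_I$ with zero differentials; it does not require $V$ to be free. Exactness at $V\otimes\Lambda_I$ gives $\alpha(B_I)=V\otimes1$. The contraction and the quasi-isomorphism of that lemma, transported along $\alpha$, are the ones claimed.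
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $\mathcal{Z}_{\mathcal{K}}$ and of Theorem~\ref{thm:ext}(c)]
For $\mathcal{K}$ flag, (C1) and Propositions~\ref{prop:models} and~\ref{prop:kernel} give a zigzag of dga quasi-isomorphisms $C_*(\Omega X_I;\mathbf{k})\simeq N_*(L_I)\simeq B_I$. Since $B_I$ has zero differential, $H_*(\Omega X_I;\mathbf{k})\cong B_I$ as algebras, and the simply connected space $X_I$ is coformal over $\mathbf{k}$. The case $I=[m]$ completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
The dgas $\operatorname{Tot}$ have terms in negative degrees. To stay among non-negatively graded dgas, replace each by its sub-dga $\ker(D|_{\operatorname{Tot}_0})\oplus\operatorname{Tot}_{>0}$. This inclusion is a quasi-isomorphism because the homology is concentrated in degrees $\ge0$, and the maps of Proposition~\ref{prop:kernel} restrict to these sub-dgas.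
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(d)]
Let the index $\mathbb{Z}$ or $\mathbf{k}$ denote the ground ring. By Proposition~\ref{prop:kernel} over $\mathbb{Z}$, the sequence $0\to B_{\mathbb{Z}}\to A_{\mathbb{Z}}\to A_{\mathbb{Z}}\otimes_{\mathbb{Z}}\Lambda_{\mathbb{Z}}\to\cdots$ has a contraction, so it stays exact after applying $\otimes_{\mathbb{Z}}\mathbf{k}$. The presentation \eqref{eq:relations} is defined over $\mathbb{Z}$, so $A_{\mathbb{Z}}\otimes\mathbf{k}=A_{\mathbf{k}}$ and $\Lambda_{\mathbb{Z}}\otimes\mathbf{k}=\Lambda_{\mathbf{k}}$ compatibly with $\rho$. Hence $B_{\mathbb{Z}}\otimes\mathbf{k}=\ker\delta=B_{\mathbf{k}}$. Each $(B_{\mathbb{Z}})_q$ is a subgroup of the free abelian group $(A_{\mathbb{Z}})_q$, hence free. Apply Theorem~\ref{thm:main}.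
\end{proof}

\section{Coformality of $\mathrm{DJ}(\mathcal{K})$ forces flagness}\label{sec:converse}

To disprove coformality we need a consequence of it that can be tested. We use the recovery of $H_*(X)$ from the chains on $\Omega X$. The zigzag in the definition of coformality passes through arbitrary dgas, which need not be augmented, free over $\mathbf{k}$ or non-negatively graded, so we transport modules along it with some care.

\subsection{Homology of a coformal space}

Let $R$ be a dga. A left dg $R$-module $P$ is \emph{semifree} if it is the union of submodules $0=P(-1)\subseteq P(0)\subseteq\cdots$ with each $P(j)/P(j-1)$ free on a basis of cycles. Every module $N$ admits a quasi-isomorphism $P\to N$ from a semifree module, and $-\otimes_RP$ preserves quasi-isomorphisms. For a right module $M$ one puts $M\otimes^L_RN=M\otimes_RP$; its homology is unchanged, up to isomorphism, if $M$ or $N$ is replaced by a quasi-isomorphic module. For a path-connected space $X$ and $C=C_*(\Omega X;\mathbf{k})$, acting on $\mathbf{k}$ through the augmentation,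
\begin{equation}\label{eq:RS}
H_*(X;\mathbf{k})\cong H_*(\mathbf{k}\otimes^L_C\mathbf{k})
\end{equation}
(Moore, Rothenberg--Steenrod; see \cite[\S8]{FHT}).

\begin{proposition}\label{prop:tor}
Let $X$ be simply connected and coformal over $\mathbf{k}$, let $H=H_*(\Omega X;\mathbf{k})$ and $\bar H=H_{>0}$. Then $H_n(X;\mathbf{k})\cong\bigoplus_{a+q=n}\operatorname{Tor}^H_{a,q}(\mathbf{k},\mathbf{k})$, and $(\bar H/\bar H^2)_q$ is a direct summand of $H_{q+1}(X;\mathbf{k})$.
\end{proposition}

\begin{proof}
Let $f:R\to R'$ be a quasi-isomorphism of dgas. For a semifree left $R$-module $P$, the module $R'\otimes_RP$ is semifree over $R'$ and $P\to R'\otimes_RP$ is a quasi-isomorphism. This has two consequences. First, let $M',N'$ be a right and a left $R'$-module and $P\to N'$ a semifree resolution over $R$. Then $R'\otimes_RP\to N'$ is a semifree resolution over $R'$, and $M'\otimes_{R'}(R'\otimes_RP)=M'\otimes_RP$; so restriction along $f$ preserves $H(M'\otimes^LN')$. Second, a left $R$-module $N$ with resolution $P$ is joined by $N\leftarrow P\to R'\otimes_RP$ to the restriction of an $R'$-module, and the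 mirror image holds for right modules. Hence a pair $(M,N)$ over either of $R,R'$ yields a pair over the other with isomorphic $H(M)$, $H(N)$ and $H(M\otimes^LN)$.

Carrying $(\mathbf{k},\mathbf{k})$ along the zigzag from $C$ to $H$, we obtain dg $H$-modules $M,N$, each with homology $\mathbf{k}$ in degree $0$, such that $H_*(X;\mathbf{k})\cong H(M\otimes_H^LN)$ by \eqref{eq:RS}. Let $\tau N=\ker(N_0\to N_{-1})\oplus N_{>0}$. It is a dg submodule, because $H$ is non-negatively graded with zero differential. The maps $N\leftarrow\tau N\to H_0(N)\cong\mathbf{k}$ are quasi-isomorphisms of $H$-modules, where $\bar H$ acts on the target by zero. As $X$ is simply connected, $H_0=\mathbf{k}$, so the target is the standard module $H/\bar H$. The same argument applies to $M$, so $H_*(X;\mathbf{k})\cong H(\mathbf{k}\otimes^L_H\mathbf{k})$. If $F_\bullet\to\mathbf{k}$ is a resolution by free graded $H$-modules, its total complex, with $(F_a)_q$ in degree $a+q$, is a semifree resolution filtered by $a$. Tensoring with $\mathbf{k}$ gives the first claim.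

Tensor $0\to\bar H\to H\to\mathbf{k}\to0$ with $\mathbf{k}$ over $H$. Since $\operatorname{Tor}_1^H(H,\mathbf{k})=0$ and $H\otimes_H\mathbf{k}\to\mathbf{k}\otimes_H\mathbf{k}$ is an isomorphism, $\operatorname{Tor}^H_1(\mathbf{k},\mathbf{k})\cong\bar H\otimes_H\mathbf{k}=\bar H/\bar H^2$.
\end{proof}

\subsection{An indecomposable class of even degree}

\begin{lemma}\label{lem:indec}
Let $r\ge3$, $Y=(\mathbb{C}P^\infty,*)^{\partial\Delta^{r-1}}$ and $H'=H_*(\Omega Y;\mathbf{k})$. Then $(\bar H'/\bar H'^2)_{2r-2}\cong\mathbf{k}$.
\end{lemma}

\begin{proof}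
Let $j:Y\to(\mathbb{C}P^\infty)^r$ be the inclusion and $\kappa:F\to Y$ its homotopy fiber. By Lemma~\ref{lem:hofib}, $F\simeq\mathcal{Z}_{\partial\Delta^{r-1}}=\partial\big((D^2)^r\big)\cong S^{2r-1}$. Let $\iota_i:\mathbb{C}P^\infty\to Y$ be the coordinate axes and let $\xi:(\Omega\mathbb{C}P^\infty)^r\to\Omega Y$ send $(\gamma_1,\dots,\gamma_r)$ to the product of the loops $\iota_1\gamma_1,\dots,\iota_r\gamma_r$. The composite $(\Omega j)\xi$ is a map of spaces of type $K(\mathbb{Z}^r,1)$ whose restriction to the $i$-th factor is the loop map of the $i$-th axis. So it is an isomorphism on $\pi_1$ and a weak equivalence. Therefore the long exact sequence of $\Omega F\to\Omega Y\to\Omega(\mathbb{C}P^\infty)^r$ breaks into split short exact sequences. The map $\Omega F\times(\Omega\mathbb{C}P^\infty)^r\to\Omega Y$, $(\beta,\gamma)\mapsto(\Omega\kappa)(\beta)\,\xi(\gamma)$, induces the sum $(\Omega\kappa)_*+\xi_*$ on homotopy groups, so it is a weak equivalence of connected spaces.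

The homology of $\Omega S^{2r-1}$ is $\mathbf{k}$ in degrees divisible by $2r-2$ and zero otherwise, and the homology of $(\Omega\mathbb{C}P^\infty)^r\simeq\mathbb{T}^r$ is free and vanishes above degree $r$. Since $2r-2>r$, the K\"unneth theorem gives $H'_{2r-2}\cong\mathbf{k}$. It also shows that $\xi_*$ is an isomorphism in degrees $\le2r-3$; hence so is the algebra map $(\Omega j)_*$. The target of $(\Omega j)_*$ is $\Lambda[u_1,\dots,u_r]$, by Theorem~\ref{thm:main} for the full simplex. Let $u'_i\in H'_1$ be the preimages of the $u_i$. They generate $H'$ in degrees $\le2r-3$, and as $2\le2r-3$ they satisfy $u_i'^2=0$ and $u'_iu'_j=-u'_ju'_i$. An element of $\bar H'^2$ of degree $2r-2$ is a sum of products of two elements of degrees between $1$ and $2r-3$, hence a combination of monomials of length $2r-2>r$ in the $u'_i$. Such a monomial repeats a letter and vanishes. So $(\bar H'^2)_{2r-2}=0$.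
\end{proof}

For $r=2$ both inequalities in this proof fail, and the class of degree $2r-2=2$ is the decomposable element $w=uv+vu$ of Section~\ref{sec:twopoints}.

\begin{proof}[Proof of Theorem~\ref{thm:ext}(a)]
If $\mathcal{K}$ is flag, $\mathrm{DJ}(\mathcal{K})$ is coformal by Theorem~\ref{thm:main}. Conversely, let $\mathbf{k}\ne0$ and let $\mathrm{DJ}(\mathcal{K})$ be coformal over $\mathbf{k}$. By Lemmas~\ref{lem:hofib} and~\ref{lem:basepoints}, so is $X=(\mathbb{C}P^\infty,*)^{\mathcal{K}}$; put $H=H_*(\Omega X;\mathbf{k})$. All cells of $X$ have even dimension, so its homology vanishes in odd degrees, and Proposition~\ref{prop:tor} gives $(\bar H/\bar H^2)_q=0$ for even $q$.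

Suppose that $\mathcal{K}$ is not flag. Some set of pairwise adjacent vertices is not a simplex; let $U$ be a subset of it that is minimal among non-simplices. Subsets with at most two elements are simplices, as there are no ghost vertices, so $r=|U|\ge3$, and $\mathcal{K}_U=\partial\Delta^{r-1}$. Let $Y=(\mathbb{C}P^\infty,*)^{\mathcal{K}_U}$. It includes into $X$ as the set of points with trivial coordinates outside $U$, and projection onto the coordinates in $U$ maps $X$ to $Y$, because $\sigma\cap U\in\mathcal{K}_U$ for $\sigma\in\mathcal{K}$. So $Y$ is a based retract of $X$, the algebra $H'=H_*(\Omega Y;\mathbf{k})$ is a retract of $H$, and $\bar H'/\bar H'^2$ is a direct summand of $\bar H/\bar H^2$. By Lemma~\ref{lem:indec} it is $\mathbf{k}\neq0$ in the even degree $2r-2$, a contradiction.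
\end{proof}

\begin{thebibliography}{9}

\bibitem{EilenbergMoore}
Eilenberg and Moore, \emph{Homology and fibrations I}.

\bibitem{FHT}
F\'elix, Halperin and Thomas, \emph{Rational Homotopy Theory}.

\bibitem{May}
May, \emph{Simplicial Objects}.

\bibitem{Quillen}
Quillen, 1968.

\bibitem{Vylegzhanin}
Fedor Vylegzhanin, \emph{Loop homology of moment-angle complexes in the flag case}, arXiv:2403.18450 (2024).

\end{thebibliography}
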